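\title{A Banach lattice with the $1$-approximation property and no bounded positive approximation of the identity}

\begin{abstract}
We construct a separable, order continuous Banach lattice $X$ of functions on a probability space whose identity is the pointwise limit of finite rank operators of norm at most one, but is not the pointwise limit of any bounded net of positive finite rank operators. The norm of $X$ is built from half-spaces of the groups $\mathbb{Z}_2^d$ given by a binary linear code. Signed convolution operators that almost commute with the coordinates of the code are bounded on $X$ and approximate the identity; a trace argument shows that positive operators cannot do the same and stay bounded.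
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Scalars are real, operators are bounded and linear, and $B(E)$ is the space of operators on a Banach space $E$. A net $(u_\alpha)$ in $B(E)$ converges \emph{point-norm} to the identity $I_E$ if $\|u_\alpha x-x\|\to0$ for every $x\in E$. Let $\lambda\ge1$. The space $E$ has the \emph{$\lambda$-approximation property} ($\lambda$-AP) if some net of finite rank operators with $\sup_\alpha\|u_\alpha\|\le\lambda$ converges point-norm to $I_E$. An equivalent form, which we do not use, asks for every finite dimensional $G\subset E$ and every $\varepsilon>0$ for a finite rank $u$ with $u|_G=I_G$ and $\|u\|<\lambda+\varepsilon$.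

A \emph{Banach lattice} is a Banach space $X$ with a partial order, compatible with the linear structure, in which any two elements have a supremum and an infimum, and in which $\|x\|\le\|y\|$ whenever $|x|\le|y|$; here $|x|=x\vee(-x)$. An operator $V$ on $X$ is \emph{positive}, written $V\ge0$, if $Vx\ge0$ for all $x\ge0$. Let $\nu\ge1$. The lattice $X$ has the \emph{$\nu$-positive approximation property} ($\nu$-PAP) if some net of positive finite rank operators with $\sup_\alpha\|u_\alpha\|\le\nu$ converges point-norm to $I_X$. Only this net formulation is meant: the operators need not restrict to the identity on any finite dimensional subspace.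

The $\nu$-PAP implies the $\nu$-AP. The following converse question comes from Oikhberg~\cite{Oik}.

\medskip
\noindent\textbf{Question.} \emph{If a Banach lattice has the $\lambda$-AP for some $\lambda\ge1$, must it have the $\nu$-PAP for some $\nu\ge1$?}
\medskip

In the first examples one tries, the natural approximating operators are already positive. On $L_p[0,1]$, $1\le p<\infty$, the operators that average over the dyadic intervals of length $2^{-n}$ are positive contractions converging to the identity. On $C(K)$, a finite open cover $(O_i)$, points $t_i\in O_i$ and a subordinate partition of unity $(\varphi_i)$ give the positive contraction $f\mapsto\sum_i f(t_i)\varphi_i$, which moves $f$ by at most its largest oscillation on a set $O_i$. Moreover, every finite rank operator on a Banach lattice is a difference of two positive finite rank operators, because vectors and functionals are differences of positive ones. All this suggests the answer yes.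

The one warning is that such decompositions are expensive. Let $H$ be an orthogonal $q\times q$ matrix with entries $\pm q^{-1/2}$, and let $H=V'-V''$ with $V',V''$ having nonnegative entries. Every entry of $V'+V''$ is at least $q^{-1/2}$, and testing on the vector $(1,\dots,1)$ gives $\|V'\|+\|V''\|\ge q^{1/2}$ on $\ell_2^q$, while $\|H\|=1$. This shows only that a given signed operator may have no positive substitute. A counterexample has to exclude all bounded positive approximations at once, and to keep one signed approximation alive.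

The answer to the question is no. Three terms occur in the statement. A net $(V_\alpha)$ converges to $I_X$ in the \emph{weak operator topology} if $\varphi(V_\alpha x)\to\varphi(x)$ for all $x\in X$, $\varphi\in X^*$. A Banach lattice is \emph{order continuous} if $\|h_\alpha\|\to0$ for every decreasing net $(h_\alpha)$ with infimum $0$. A lattice $X$ of measurable functions, ordered almost everywhere, is an \emph{ideal of measurable functions} if it contains every measurable $g$ with $|g|\le|f|$ for some $f\in X$.

\begin{theorem}\label{thm:main}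
There is a separable real Banach lattice $X$ with the following properties.
\begin{enumerate}
\item[(a)] There are finite rank operators $T_k$ $(k\ge2)$ on $X$ with $\|T_k\|\le1+\frac1{2k}$ and $T_kf\to f$ for every $f\in X$. So $X$ has the $1$-AP.
\item[(b)] $X$ fails the $\nu$-PAP for every $\nu\ge1$.
\item[(c)] There is a compact set $K\subset X$ such that no positive compact operator $V$ on $X$, of any norm, satisfies $\sup_{x\in K}\|Vx-x\|\le\frac14$.
\item[(d)] If compact operators $V_\alpha=V'_\alpha-V''_\alpha$, with $V'_\alpha,V''_\alpha\ge0$ bounded, converge to $I_X$ in the weak operator topology, then $\sup_\alpha(\|V'_\alpha\|+\|V''_\alpha\|)=\infty$.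
\item[(e)] $X$ is order continuous, and it is an ideal of measurable functions on a probability space with $L_\infty\subset X\subset L_2$.
\item[(f)] There is a net of positive finite rank operators on $X$ converging point-norm to $I_X$; by \textup{(b)}, such a net is never bounded.
\end{enumerate}
\end{theorem}

We shall use one elementary fact about bounded nets: if $\sup_\alpha\|u_\alpha\|<\infty$ and $u_\alpha x\to x$ on a dense set, then $u_\alpha x\to x$ for all $x$, uniformly on every compact set (approximate $x$ by a point of the dense set, and a compact set by a finite subset). Thus (c) implies (b), and so does (d). By (f) the norm bound in (b) is essential, whereas (c) needs no norm bound because it concerns uniform approximation on a compact set. The net in (f) cannot be a sequence, since a pointwise convergent sequence of operators is bounded by the uniform boundedness principle.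

\subsection*{The idea}
The lattice is of Szankowski type. It lives on a product $\Omega=\prod_kG_k$ of groups $G_k=\mathbb{Z}_2^{d_k}$. To an operator $V$ on $X$ we attach the normalized trace $\beta_n(V)$ of its compression to the functions of the first $n$ coordinates. The identity has $\beta_n(I)=1$ for all $n$, and a finite rank operator has $\beta_n(V)\to0$. So a finite rank operator close to the identity must lose almost all of its trace between some fixed level and infinity. The norm of $X$ is designed so that a positive operator loses at most $4\cdot2^{-k}\|V\|$ at level $k$; these losses are summable, which proves (b). The operator $T_k$ has norm close to one and loses almost all of its trace at the single level $k$.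

The difference between signed and positive operators is a phenomenon on one finite group, and Section~\ref{sec:finite} isolates it. Section~\ref{sec:lattice} builds the norm that makes this phenomenon a matter of boundedness. Sections~\ref{sec:signed}, \ref{sec:traces} and~\ref{sec:order} prove (a), then (b)--(d), then (e) and (f).

\section{Half-spaces of $\mathbb{Z}_2^d$, leakage and trace}\label{sec:finite}

\subsection*{Characters and half-spaces}
Let $G=\mathbb{Z}_2^d$, $q=2^d$, and let $\ell_2(G)$ be the Euclidean space of real functions on $G$. A \emph{character} of $G$ is a homomorphism $\gamma\colon G\to\{\pm1\}$; the characters are the functions $x\mapsto(-1)^{a\cdot x}$, $a\in G$. They form a group $\widehat G$ of order $q$ under pointwise multiplication, with unit the constant function $\mathbf 1$ and with $\gamma^2=\mathbf 1$. They are an orthogonal basis of $\ell_2(G)$ with $\|\gamma\|^2=q$, so that $h=q^{-1}\sum_\gamma\langle h,\gamma\rangle\gamma$ and $\sum_\gamma\langle h,\gamma\rangle^2=q\|h\|^2$. A nontrivial character takes each of the values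 $\pm1$ at $q/2$ points, and for $x\ne0$ exactly half of the characters satisfy $\gamma(x)=-1$.

Fix a list $\chi_1,\dots,\chi_N$ of nontrivial characters (repetitions are allowed). Let $\mathcal T=\{1,\dots,N\}\times\{\pm1\}$, and for $\tau=(t,\varepsilon)\in\mathcal T$ put
\[
S_\tau=\{x\in G:\chi_t(x)=\varepsilon\},\qquad \bar\tau=(t,-\varepsilon).
\]
The \emph{half-spaces} $S_\tau$ have $q/2$ points, and $S_{\bar\tau}=G\setminus S_\tau$. The list is \emph{$D$-separating} if
\begin{equation}\label{eq:separating}
\#\{t:\chi_t(x)=-1\}\ge D\qquad\text{for every } x\ne0 .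
\end{equation}
The map $x\mapsto\big((1-\chi_t(x))/2\big)_{t\le N}$ is linear from $\mathbb{Z}_2^d$ to $\mathbb{Z}_2^N$, and \eqref{eq:separating} says that each nonzero word of this binary linear code has at least $D$ ones.

For $S\subset G$ let $Q_S$ be multiplication by the indicator $\mathbf 1_S$. The \emph{leakage} of an operator $V$ on $\ell_2(G)$ is
\[
\delta(V)=\max_{\tau\in\mathcal T}\|Q_{S_\tau}VQ_{S_{\bar\tau}}\| .
\]
It measures how much $V$ moves from a half-space into its complement. The identity has $V\mathbf 1=\mathbf 1$, leakage $0$ and trace $q$. We ask how small the trace of $V$ can be when $V\mathbf 1=\mathbf 1$ and the leakage is small.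

The leakage is a commutator norm. Let $M_t$ be multiplication by $\chi_t$, and write $Q=Q_{S_{(t,1)}}$, $Q'=Q_{S_{(t,-1)}}$. From $I=Q+Q'$ and $M_t=Q-Q'$ we get $V-M_tVM_t=2(QVQ'+Q'VQ)$. The two summands have orthogonal ranges and act on orthogonal parts of a vector, so the norm of their sum is the larger of their norms, and $\delta(V)=\frac12\max_t\|V-M_tVM_t\|$.

For a function $a\colon\widehat G\to\mathbb{R}$, the \emph{multiplier} $U_a$ is the operator with $U_a\gamma=a(\gamma)\gamma$. It has norm $\max|a|$ and trace $\sum_\gamma a(\gamma)$, and it is a convolution: $(U_ah)(x)=\sum_yu(x-y)h(y)$ with kernel $u=q^{-1}\sum_\gamma a(\gamma)\gamma$. So $U_a\ge0$ exactly when $u\ge0$. Since $M_tU_aM_t\gamma=a(\gamma\chi_t)\gamma$,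
\begin{equation}\label{eq:leak}
\delta(U_a)=\tfrac12\max_{t,\gamma}|a(\gamma)-a(\gamma\chi_t)| .
\end{equation}

\begin{example}\label{ex:cube}
Let $G=\mathbb{Z}_2^3$, $\chi_t(x)=(-1)^{x_t}$ for $t=1,2,3$, and $\chi_4=\chi_1\chi_2\chi_3$. If $x$ has one or two nonzero coordinates, exactly two of the four characters equal $-1$ at $x$; at $x=(1,1,1)$ all four do. The list is $2$-separating.

Let $V\ge0$ satisfy $V\mathbf 1=\mathbf 1$ and $\delta(V)\le\frac14$. The $64$ entries of $V$ are nonnegative with sum $8$. For each of the eight $\tau$, the entries that carry $S_{\bar\tau}$ into $S_\tau$ have sum $\langle V\mathbf 1_{S_{\bar\tau}},\mathbf 1_{S_\tau}\rangle\le\frac14\cdot2\cdot2=1$. An off-diagonal entry, in position $(i,j)$, is counted once for each $t$ with $\chi_t(i)\ne\chi_t(j)$, hence at least twice. So the off-diagonal entries have sum at most $8/2=4$, and $\operatorname{tr}V\ge4$.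

Now let $a(\mathbf 1)=1$, $a(\chi_t)=\frac12$ for $t\le4$, and $a=0$ on $\chi_1\chi_2$, $\chi_1\chi_3$, $\chi_2\chi_3$. Multiplication by any $\chi_t$ exchanges the set $\{\chi_1,\dots,\chi_4\}$, where $a=\frac12$, with its complement, where $a\in\{0,1\}$. By \eqref{eq:leak}, $\delta(U_a)=\frac14$. Also $U_a\mathbf 1=\mathbf 1$, $\|U_a\|=1$, and $\operatorname{tr}U_a=3<4$. The kernel $u=\frac18\big(\mathbf 1+\frac12\sum_t\chi_t\big)$ equals $\frac38$ at $0$, equals $\frac18$ at the six points with one or two nonzero coordinates, and equals $-\frac18$ at $(1,1,1)$. That point is separated from $0$ by all four characters, so its negative weight cancels leakage in every direction.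
\end{example}

The next two lemmas are the two halves of the example in general.

\begin{lemma}[counting]\label{lem:count}
Let the list be $D$-separating and let $v(i,j)\ge0$ for $i,j\in G$. Then
\[
D\sum_{i\ne j}v(i,j)\le\sum_{\tau\in\mathcal T}\ \sum_{i\in S_{\bar\tau}}\ \sum_{j\in S_\tau}v(i,j).
\]
Consequently every $V\ge0$ on $\ell_2(G)$ with $V\mathbf 1=\mathbf 1$ satisfies $q^{-1}\operatorname{tr}V\ge1-\frac ND\,\delta(V)$.
\end{lemma}

\begin{proof}
The term $v(i,j)$ occurs on the right once for each $(t,\varepsilon)$ with $\chi_t(i)=-\varepsilon$ and $\chi_t(j)=\varepsilon$. For given $t$ there is one such $\varepsilon$ if $\chi_t(i-j)=\chi_t(i)\chi_t(j)=-1$, and none otherwise. For $i\ne j$ the term thus occurs at least $D$ times, and all terms are nonnegative. For the consequence take $v(i,j)=\langle V\mathbf 1_{\{i\}},\mathbf 1_{\{j\}}\rangle$. These numbers have total sum $\langle V\mathbf 1,\mathbf 1\rangle=q$, and the right side is $\sum_\tau\langle V\mathbf 1_{S_{\bar\tau}},\mathbf 1_{S_\tau}\rangle\le2N\cdot\delta(V)\,q/2$. Hence $\operatorname{tr}V=q-\sum_{i\ne j}v(i,j)\ge q-N\delta(V)q/D$.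
\end{proof}

By \eqref{eq:leak}, a multiplier has small leakage when $a$ changes slowly under multiplication by the $\chi_t$. To make the trace small we let $a$ decrease from $a(\mathbf 1)=1$ to $0$ at the permitted speed.

\begin{lemma}[tent multiplier]\label{lem:tent}
Let $r\ge1$ be an integer and $b=(N+1)^r$. There is an operator $U$ on $\ell_2(G)$ such that
\begin{enumerate}
\item[(i)] $U\mathbf 1=\mathbf 1$ and $\|U\|\le1$;
\item[(ii)] $\delta(U)\le\frac1{2r}$;
\item[(iii)] $\|Uh\|_\infty\le(b/q)^{1/2}\|h\|_{\ell_2}$ for all $h$, and $0\le\operatorname{tr}U\le b$.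
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\operatorname{dist}(\gamma)$ be the least length of a product of characters from the list that equals $\gamma$, with $\operatorname{dist}(\mathbf 1)=0$ and $\operatorname{dist}(\gamma)=\infty$ if there is no such product. Put $a(\gamma)=\max(0,1-\operatorname{dist}(\gamma)/r)$ and $U=U_a$. Then $0\le a\le1$ and $a(\mathbf 1)=1$, which gives (i). Because $\chi_t^2=\mathbf 1$, the numbers $\operatorname{dist}(\gamma)$ and $\operatorname{dist}(\gamma\chi_t)$ are both infinite or differ by at most $1$; so $|a(\gamma)-a(\gamma\chi_t)|\le1/r$, and (ii) follows from \eqref{eq:leak}. A character with $a(\gamma)\ne0$ is a product of exactly $r$ factors from $\mathbf 1,\chi_1,\dots,\chi_N$, so there are at most $b$ of them. This bounds the trace, and by the Cauchy--Schwarz inequality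
\[
|(Uh)(x)|\le q^{-1}\sum_{a(\gamma)\ne0}|\langle h,\gamma\rangle|\le q^{-1}b^{1/2}\Big(\sum_\gamma\langle h,\gamma\rangle^2\Big)^{1/2}=(b/q)^{1/2}\|h\|_{\ell_2}.\qedhere
\]
\end{proof}

Lemma~\ref{lem:count} is strong when $N/D$ is bounded, and Lemma~\ref{lem:tent} when $(N+1)^r$ is much smaller than $2^d$. The two obvious lists each miss one requirement.

\emph{The $d$ coordinate characters} have $N=d$, $D=1$, and positive operators do the job. For $0<\rho<1$ the kernel $u=\prod_{t\le d}\frac12(\mathbf 1+\rho\chi_t)$ is nonnegative, and expanding the product shows that $a$ equals $\rho^s$ on a product of $s$ distinct coordinate characters. So $U_a\mathbf 1=\mathbf 1$ and $\delta(U_a)=\frac12(1-\rho)$, while $q^{-1}\operatorname{tr}U_a=u(0)=\big(\frac{1+\rho}2\big)^d\to0$ as $d\to\infty$.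

\emph{All $q-1$ nontrivial characters} have $D=q/2$, but now no multiplier does the job: if $a(\mathbf 1)=1$, then \eqref{eq:leak} gives $a(\gamma)\ge1-2\delta(U_a)$ for every $\gamma$, so the normalized trace is at least $1-2\delta(U_a)$.

A random list of length proportional to $d$ meets both requirements.

\begin{lemma}[a good code]\label{lem:code}
For $d\ge1$ and $N=8d$ there is an $(N/4)$-separating list of $N$ nontrivial characters of $\mathbb{Z}_2^d$.
\end{lemma}

\begin{proof}
Choose $\chi_1,\dots,\chi_N$ independently and uniformly from $\widehat G$. For fixed $x\ne0$ the values $\chi_t(x)$ are independent uniform signs, so fewer than $N/4$ of them equal $-1$ with probability at most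
\[
2^{-N}\sum_{j\le N/4}\binom Nj\le2^{-N}\sum_{j=0}^N\binom Nj3^{N/4-j}=2^{-N}3^{N/4}\Big(\frac43\Big)^N=\Big(\frac{256}{729}\Big)^d .
\]
There are fewer than $2^d$ points $x\ne0$ and $(512/729)^d<1$, so some list satisfies \eqref{eq:separating} with $D=N/4$. Replacing a trivial member of the list by a nontrivial character does not decrease the left side of \eqref{eq:separating}.
\end{proof}

For such lists and fixed $r$, positive operators with $V\mathbf 1=\mathbf 1$ and leakage at most $\frac1{2r}$ have normalized trace at least $1-\frac2r$, while the tent multiplier has normalized trace at most $(8d+1)^r2^{-d}$, which tends to $0$ as $d\to\infty$.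

\section{The lattice}\label{sec:lattice}

We need a lattice norm for which a bounded operator has small leakage. Take many copies of $\ell_2(G)$, and for a group $F$ of $m$ copies add up, in the $\ell_1$ sense, the norms of the parts of a function on $S_\tau$. A function that lives on $S_{\bar\tau}$ in all copies from $F$ is invisible to this sum, but whatever an operator leaks from it into $S_\tau$ is counted $m$ times. The difficulty is that $S_{\bar\tau}$ is also a half-space and has $\ell_1$ sums of its own, which could see our function $m$ times as well and cancel the gain. The remedy is to group the copies differently for different $\tau$, so that groups belonging to different $\tau$ share at most one copy. The construction is repeated at infinitely many levels; the copies at level $k$ are indexed by the coordinates of the earlier levels.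

\subsection*{Parameters}
For $k\ge1$ put
\[
d_k=2^{4k+8},\quad q_k=2^{d_k},\quad G_k=\mathbb{Z}_2^{d_k},\quad N_k=8d_k,\quad m_k=2^k,\quad r_k=k2^k,\quad b_k=(N_k+1)^{r_k},
\]
and let $w_1=1$, $w_k=m_2m_3\cdots m_k$ for $k\ge2$. The group sizes $m_k$ have summable reciprocals, the tent width $r_k$ makes $m_k/r_k=1/k$ tend to $0$, and the dimensions $d_k$ are large enough that
\begin{equation}\label{eq:param}
b_k\,m_{k+1}^4\le q_k,\qquad\text{in particular}\quad m_{k+1}^2\le q_k^{1/2}\qquad(k\ge1).
\end{equation}
Indeed $N_k+1\le2^{4k+12}$, and $4k+12\le16k$, $4k+4\le8k$, $k\le2^k$ give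
\[
\log_2(b_km_{k+1}^4)\le k2^k(4k+12)+4k+4\le2^{3k+4}+2^{k+3}\le2^{3k+5}\le d_k .
\]

\subsection*{Cells and half-cells}
Let $\Omega=\prod_{k\ge1}G_k$ with the product $\mu$ of the uniform probabilities; $L_p$ means $L_p(\mu)$, ordered almost everywhere. Let $P_n$ be the partition of $\Omega$ into the \emph{cells} obtained by fixing $x_1,\dots,x_n$. Each cell has measure $\mu_n=(q_1\cdots q_n)^{-1}$, and $|P_n|=\mu_n^{-1}$. Let $L_\infty(P_n)$ be the space of functions constant on the cells of $P_n$, and let $\mathcal E=\bigcup_nL_\infty(P_n)$ be the space of cylinder functions. The conditional expectation $E_nf=\sum_{A\in P_n}\mu_n^{-1}\big(\int_Af\,d\mu\big)\mathbf 1_A$ is the orthogonal projection of $L_2$ onto $L_\infty(P_n)$. It is positive, contractive on $L_\infty$, commutes with multiplication by functions from $L_\infty(P_n)$, and $E_nf\to f$ in $L_2$ because $\mathcal E$ is dense in $L_2$.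

For $k\ge2$ fix an $(N_k/4)$-separating list of $N_k$ nontrivial characters of $G_k$ (Lemma~\ref{lem:code}), with index set $\mathcal T_k$ and half-spaces $S_\tau$, $\tau\in\mathcal T_k$; we regard the sets $\mathcal T_k$ as disjoint. For $A\in P_{k-1}$, $S\subset G_k$ and $F\subset P_{k-1}$ write
\[
A\times S=\{x\in A:x_k\in S\},\qquad F\times S=\bigcup_{A\in F}A\times S .
\]
The sets $A\times\{i\}$, $i\in G_k$, are the cells of $P_k$ inside $A$. The \emph{half-cells} $A\times S_\tau$ have measure $\sigma_k=\mu_{k-1}/2$.

\begin{lemma}[almost disjoint groupings]\label{lem:partitions}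
For $k\ge2$ there are partitions $\Delta_\tau$ $(\tau\in\mathcal T_k)$ of the set $P_{k-1}$ into subsets of cardinality $m_k$ such that $|F\cap F'|\le1$ whenever $F\in\Delta_\tau$, $F'\in\Delta_{\tau'}$ and $\tau\ne\tau'$.
\end{lemma}

\begin{proof}
We use pieces of lines of different slopes in a plane over a finite field. We have $|P_{k-1}|=2^{2e}$ with $2e=d_1+\dots+d_{k-1}\ge d_{k-1}=2^{4k+4}$, so $e\ge2^{4k+3}\ge4k+12$. Let $\mathbb{K}$ be the field with $2^e$ elements and identify $P_{k-1}$ with $\mathbb{K}\times\mathbb{K}$ by any bijection. The additive group of $\mathbb{K}$ is $\mathbb{Z}_2^e$ and $k\le e$, so it has a subgroup $W$ of order $2^k$. For $c\in\mathbb{K}$ the set $H_c=\{(x,cx):x\in W\}$ is a subgroup of $\mathbb{K}\times\mathbb{K}$ of order $m_k$. If $c\ne c'$ and $(x,cx)\in H_{c'}$, then $(c-c')x=0$, so $H_c\cap H_{c'}=\{0\}$. Two points lying in a coset of $H_c$ and in a coset of $H_{c'}$ differ by an element of $H_c\cap H_{c'}$, so they coincide. Since $|\mathbb{K}|=2^e\ge2^{4k+12}=|\mathcal T_k|$, we can assign distinct slopes $c(\tau)$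 to the $\tau\in\mathcal T_k$ and let $\Delta_\tau$ consist of the cosets of $H_{c(\tau)}$.
\end{proof}

\subsection*{The norm}
For $f\in L_2$, $k\ge2$, $\tau\in\mathcal T_k$ and $F\in\Delta_\tau$ put
\[
p_{\tau,F}(f)=w_k\sum_{A\in F}\|f\mathbf 1_{A\times S_\tau}\|_2,\qquad p_k(f)=\max_{\tau\in\mathcal T_k,\,F\in\Delta_\tau}p_{\tau,F}(f),
\]
\[
\|f\|=\max\Big(\|f\|_2,\ \sup_{k\ge2}p_k(f)\Big),\qquad Y=\{f\in L_2:\|f\|<\infty\}.
\]
We call $p_k$ the seminorm of \emph{level} $k$. It is monotone in $|f|$.

\begin{lemma}\label{lem:basic}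
Let $k\ge2$ and $\eta_k=w_km_k\sigma_k^{1/2}$.
\begin{enumerate}
\item[(i)] $p_k(f)\le w_km_k^{1/2}\|f\|_2$ for $f\in L_2$, and $p_k(f)\le\eta_k\|f\|_\infty$ for $f\in L_\infty$.
\item[(ii)] $\eta_2\le1$ and $\eta_{k+1}\le\eta_k/2$. Hence $\eta_j\le\eta_{k+1}=w_km_{k+1}^2(\mu_k/2)^{1/2}$ for $j>k$.
\item[(iii)] $\|f\|\le\|f\|_\infty$ for $f\in L_\infty$, and $\|\mathbf 1\|=1$.
\item[(iv)] For $f\in Y$, $A\in P_{k-1}$ and $\tau\in\mathcal T_k$, we have $w_k\|f\mathbf 1_{A\times S_\tau}\|_2\le\|f\|$ and $w_k\|f\mathbf 1_A\|_2\le\sqrt2\,\|f\|$.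
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The $m_k$ half-cells in $p_{\tau,F}$ are disjoint, so the first bound is the Cauchy--Schwarz inequality; each has measure $\sigma_k$, which gives the second. (ii) By \eqref{eq:param}, $\eta_2=m_2^2(2q_1)^{-1/2}\le1$. From $w_{k+1}=w_km_{k+1}$ and $\sigma_{k+1}=\sigma_k/q_k=\mu_k/2$ we get the formula for $\eta_{k+1}$ and $\eta_{k+1}/\eta_k=m_{k+1}^2q_k^{-1/2}m_k^{-1}\le m_k^{-1}\le\frac12$. (iii) All $\eta_k$ are at most $1$, $\|f\|_2\le\|f\|_\infty$, and $\|\mathbf 1\|_2=1$. (iv) The cell $A$ belongs to some $F\in\Delta_\tau$, so $w_k\|f\mathbf 1_{A\times S_\tau}\|_2$ is one term of $p_{\tau,F}(f)$. Since $A$ is the disjoint union of $A\times S_\tau$ and $A\times S_{\bar\tau}$, adding squares gives the second bound.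
\end{proof}

The space $Y$ is a Banach lattice. Only completeness needs proof. A Cauchy sequence $(f_n)$ in $Y$ converges in $L_2$ to some $f$. If $\|f_n-f_l\|\le\epsilon$ for $n,l\ge n_\epsilon$, then $p_k(f_n-f)=\lim_lp_k(f_n-f_l)\le\epsilon$ for every $k$, because $p_k$ is $L_2$-continuous by (i); so $\|f_n-f\|\le\epsilon$ for $n\ge n_\epsilon$.

\begin{definition}
$X$ is the closure of $\mathcal E$ in $Y$.
\end{definition}

By (iii), $\mathcal E\subset Y$. The space $\mathcal E$ is closed under $f\mapsto|f|$, and this map is continuous because $\big||f|-|g|\big|\le|f-g|$; so $X$ is a closed sublattice of $Y$ and hence a Banach lattice. It is separable, since $\mathcal E$ is a countable union of finite dimensional spaces.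

\subsection*{Test functions}
For $k\ge2$, $\tau\in\mathcal T_k$ and $F\in\Delta_\tau$ let
\[
f_{\tau,F}=w_k^{-1}\sigma_k^{-1/2}\,\mathbf 1_{F\times S_{\bar\tau}}\in\mathcal E ,
\]
and let $\mathcal F_k$ be the finite set of these functions. Note that the group $F$ is taken from $\Delta_\tau$ and the half-space is the opposite one. The number $w_k\sigma_k^{1/2}$ is the contribution of a single half-cell to $p_k$; the next lemma says that $m_k$ half-cells arranged in this way cost no more than one.

\begin{lemma}\label{lem:test}
$\|f_{\tau,F}\|\le1$.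
\end{lemma}

\begin{proof}
Let $f=\mathbf 1_{F\times S_{\bar\tau}}$, so $\|f\|_2=(m_k\sigma_k)^{1/2}$. We bound each part of the norm by $w_k\sigma_k^{1/2}$.

\emph{The $L_2$ norm.} $m_k^{1/2}\le m_k\le w_k$.

\emph{Levels $2\le j<k$.} By Lemma~\ref{lem:basic}(i), $p_j(f)\le w_j(m_jm_k)^{1/2}\sigma_k^{1/2}$, and $w_j(m_jm_k)^{1/2}\le w_{k-1}m_k=w_k$. The growth of the weights $w_k$ is chosen for this step.

\emph{Level $k$.} Let $\tau'\in\mathcal T_k$ and $F'\in\Delta_{\tau'}$. If $\tau'=\tau$, then $p_{\tau',F'}(f)=0$ because $S_\tau\cap S_{\bar\tau}=\emptyset$. If $\tau'\ne\tau$, then at most one cell of $F'$ belongs to $F$, so at most one term of $p_{\tau',F'}(f)$ is nonzero, and it is at most $w_k\sigma_k^{1/2}$.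

\emph{Levels $j>k$.} By Lemma~\ref{lem:basic}(i),(ii) and \eqref{eq:param}, $p_j(f)\le\eta_{k+1}=w_k\sigma_k^{1/2}\,m_{k+1}^2q_k^{-1/2}\le w_k\sigma_k^{1/2}$.
\end{proof}

Lemma~\ref{lem:partitions} enters the proof of Theorem~\ref{thm:main}, apart from counting, only at level $k$ of this proof. If $\Delta_{\bar\tau}$ were equal to $\Delta_\tau$, then $p_{\bar\tau,F}(f_{\tau,F})$ would be $m_k$.

\begin{example}\label{ex:expectation}
The natural positive candidates fail. For $k\ge2$, $E_{k-1}f_{\tau,F}$ equals $\frac12w_k^{-1}\sigma_k^{-1/2}$ on each cell of $F$, so $p_{\tau,F}(E_{k-1}f_{\tau,F})=m_k/2$ and $\|E_{k-1}\|_{B(X)}\ge2^{k-1}$.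
\end{example}

\section{Signed approximation: proof of (a)}\label{sec:signed}

The operator $E_{k-1}$ averages over the coordinates after $k$ and then averages over $G_k$, which leaks half of each half-cell into the other half. We keep the first step and replace the second by the tent multiplier.

Fix $k\ge2$ and let $U_k$ be the operator of Lemma~\ref{lem:tent} for $G_k$, its list of characters and $r=r_k$. For $f\in L_2$ and $A\in P_{k-1}$ let $f_A\in\ell_2(G_k)$ be given by $f_A(i)=$ the value of $E_kf$ on $A\times\{i\}$. Define $T_kf\in L_\infty(P_k)$ by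
\[
T_kf=(U_kf_A)(i)\quad\text{on }A\times\{i\}.
\]
The map $T_k$ is linear with range in the finite dimensional space $L_\infty(P_k)\subset\mathcal E$. If $g\in L_\infty(P_{k-1})$, each $g_A$ is constant, so $T_kg=g$ because $U_k\mathbf 1=\mathbf 1$. The cells of $P_k$ have measure $\mu_k$, so for $S\subset G_k$
\begin{equation}\label{eq:transfer}
\|(T_kf)\mathbf 1_{A\times S}\|_2=\mu_k^{1/2}\|Q_SU_kf_A\|_{\ell_2},\qquad \mu_k^{1/2}\|Q_Sf_A\|_{\ell_2}=\|E_k(f\mathbf 1_{A\times S})\|_2\le\|f\mathbf 1_{A\times S}\|_2 .
\end{equation}

\begin{proposition}\label{prop:Tk}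
$\|T_kf\|\le\big(1+\frac1{2k}\big)\|f\|$ for every $f\in Y$.
\end{proposition}

\begin{proof}
Let $\|f\|\le1$. The three properties of $U_k$ control the levels below $k$, equal to $k$, and above $k$.

\emph{The $L_2$ norm and levels $2\le j<k$.} By \eqref{eq:transfer} with $S=G_k$ and $\|U_k\|\le1$, we have $\|(T_kf)\mathbf 1_A\|_2\le\|f\mathbf 1_A\|_2$ for $A\in P_{k-1}$. Adding squares gives $\|(T_kf)\mathbf 1_B\|_2\le\|f\mathbf 1_B\|_2$ for every union $B$ of cells of $P_{k-1}$. The set $\Omega$ and the half-cells of level $j<k$ are such unions, so $\|T_kf\|_2\le1$ and $p_j(T_kf)\le p_j(f)\le1$.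

\emph{Level $k$.} Let $\tau\in\mathcal T_k$, $F\in\Delta_\tau$. Write $f_A=Q_{S_\tau}f_A+Q_{S_{\bar\tau}}f_A$. From $\|U_k\|\le1$, $\delta(U_k)\le\frac1{2r_k}$ and \eqref{eq:transfer},
\[
\|(T_kf)\mathbf 1_{A\times S_\tau}\|_2\le\|f\mathbf 1_{A\times S_\tau}\|_2+\frac1{2r_k}\|f\mathbf 1_{A\times S_{\bar\tau}}\|_2 .
\]
Multiply by $w_k$ and sum over $A\in F$. The first terms add up to $p_{\tau,F}(f)\le1$. The second terms do not form a seminorm of level $k$, since $F$ is not a group for $\bar\tau$; we bound each of the $m_k$ of them by Lemma~\ref{lem:basic}(iv). Thus $p_{\tau,F}(T_kf)\le1+\frac{m_k}{2r_k}=1+\frac1{2k}$.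

\emph{Levels $j>k$.} These levels see $T_kf$ only through its maximum. By Lemma~\ref{lem:tent}(iii), \eqref{eq:transfer} and Lemma~\ref{lem:basic}(iv),
\[
\|T_kf\|_\infty\le\Big(\frac{b_k}{q_k}\Big)^{1/2}\max_{A\in P_{k-1}}\|f_A\|_{\ell_2}\le\Big(\frac{b_k}{q_k}\Big)^{1/2}\mu_k^{-1/2}\max_{A\in P_{k-1}}\|f\mathbf 1_A\|_2\le\Big(\frac{b_k}{q_k}\Big)^{1/2}\mu_k^{-1/2}\,\frac{\sqrt2}{w_k}.
\]
Lemma~\ref{lem:basic}(i),(ii) and \eqref{eq:param} give $p_j(T_kf)\le\eta_{k+1}\|T_kf\|_\infty\le m_{k+1}^2(b_k/q_k)^{1/2}\le1$. With $U_k$ replaced by the identity, that is, for $E_k$, the factor $(b_k/q_k)^{1/2}$ is lost and the same computation gives only $m_{k+1}^2$, in line with Example~\ref{ex:expectation}.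
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
The $T_k$ are finite rank operators on $X$ with $\|T_k\|\le1+\frac1{2k}$, and for each $g$ in the dense set $\mathcal E$ we have $T_kg=g$ for large $k$. Hence $T_kf\to f$ for all $f\in X$. The operators $(1+\frac1{2k})^{-1}T_k$ have norm at most $1$ and also converge point-norm to $I_X$.
\end{proof}

\section{Normalized traces: proofs of (b), (c) and (d)}\label{sec:traces}

For $V\in B(X)$ and $n\ge1$ let
\[
\beta_n(V)=\sum_{A\in P_n}\int_AV\mathbf 1_A\,d\mu .
\]
In the basis $(\mathbf 1_A)_{A\in P_n}$ the operator $E_nV$ on $L_\infty(P_n)$ has diagonal entries $\mu_n^{-1}\int_AV\mathbf 1_A\,d\mu$, so $\beta_n(V)$ is its trace divided by the dimension $\mu_n^{-1}$. The functional $\beta_n$ is linear and $\beta_n(I_X)=1$.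

\begin{lemma}\label{lem:beta}
\begin{enumerate}
\item[(i)] $|\beta_n(V)|\le\|V\|$ for $V\in B(X)$.
\item[(ii)] $\beta_n(V)\to0$ as $n\to\infty$ for every compact $V$.
\item[(iii)] If $V_\alpha\to I_X$ in the weak operator topology, then $\beta_n(V_\alpha)\to1$ for each $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For signs $\epsilon=(\epsilon_A)_{A\in P_n}$ let $g_\epsilon=\sum_A\epsilon_A\mathbf 1_A$. Then $|g_\epsilon|=\mathbf 1$, so $\|g_\epsilon\|=1$ and $|\int(Vg_\epsilon)g_\epsilon\,d\mu|\le\|Vg_\epsilon\|_2\le\|Vg_\epsilon\|\le\|V\|$. The average of $\epsilon_A\epsilon_B$ over all choices of signs is $1$ for $A=B$ and $0$ otherwise, so the average of $\int(Vg_\epsilon)g_\epsilon\,d\mu$ is $\beta_n(V)$.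

(ii) Let first $Vf=\varphi(f)x$ with $\varphi\in X^*$, $x\in X$. Then $\beta_n(V)=\varphi(g)$ with $g=\sum_A\big(\int_Ax\,d\mu\big)\mathbf 1_A$, and $\|g\|\le\|g\|_\infty\le\mu_n^{1/2}\|x\|_2\to0$. By linearity (ii) holds for finite rank $V$. If $V$ is compact, then $T_k\to I_X$ uniformly on the closure of the image of the unit ball, so $\|V-T_kV\|\to0$. By (i), $\limsup_n|\beta_n(V)|\le\|V-T_kV\|+\lim_n|\beta_n(T_kV)|=\|V-T_kV\|$ for every $k$.

(iii) The sum defining $\beta_n$ is finite, and $g\mapsto\int_Ag\,d\mu$ is a bounded functional on $X$ because $|\int_Ag\,d\mu|\le\|g\|_2\le\|g\|$.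
\end{proof}

The following inequality is the counterpart on $X$ of Lemma~\ref{lem:count}. The operator is arbitrary and need not act cell by cell; positivity takes care of this as well.

\begin{proposition}[slow loss of trace]\label{prop:drop}
If $V\in B(X)$ is positive and $k\ge2$, then
\[
0\le\beta_{k-1}(V)-\beta_k(V)\le\frac4{m_k}\,\theta_k(V),\qquad\text{where }\ \theta_k(V)=\max_{h\in\mathcal F_k}\|Vh\|\le\|V\|.
\]
\end{proposition}

\begin{proof}
The bound $\theta_k(V)\le\|V\|$ is Lemma~\ref{lem:test}. For $A\in P_{k-1}$ and $i,j\in G_k$ let $v_A(i,j)=\int_{A\times\{j\}}V\mathbf 1_{A\times\{i\}}\,d\mu\ge0$. Since $A$ is the disjoint union of the cells $A\times\{i\}$, we have $\beta_{k-1}(V)=\sum_A\sum_{i,j}v_A(i,j)$ and $\beta_k(V)=\sum_A\sum_iv_A(i,i)$. So the difference is $\sum_A\sum_{i\ne j}v_A(i,j)\ge0$. Lemma~\ref{lem:count} with $D=N_k/4$, which is the first use of positivity, gives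
\begin{equation}\label{eq:dropA}
\frac{N_k}4\big(\beta_{k-1}(V)-\beta_k(V)\big)\le\sum_{\tau\in\mathcal T_k}\ \sum_{A\in P_{k-1}}\int_{A\times S_\tau}V\mathbf 1_{A\times S_{\bar\tau}}\,d\mu .
\end{equation}
Fix $\tau$ and $F\in\Delta_\tau$, and let $g=V\mathbf 1_{F\times S_{\bar\tau}}=w_k\sigma_k^{1/2}\,Vf_{\tau,F}$. For $A\in F$ we have $V\mathbf 1_{A\times S_{\bar\tau}}\le g$; this second use of positivity lets one function serve all cells of $F$. By the Cauchy--Schwarz inequality on each half-cell,
\[
\sum_{A\in F}\int_{A\times S_\tau}V\mathbf 1_{A\times S_{\bar\tau}}\,d\mu\le\sum_{A\in F}\sigma_k^{1/2}\|g\mathbf 1_{A\times S_\tau}\|_2=\frac{\sigma_k^{1/2}}{w_k}\,p_{\tau,F}(g)\le\sigma_k\|Vf_{\tau,F}\|\le\sigma_k\theta_k(V).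
\]
There are $(\mu_{k-1}m_k)^{-1}$ groups $F\in\Delta_\tau$ and $2N_k$ indices $\tau$, and $\sigma_k=\mu_{k-1}/2$. So the right side of \eqref{eq:dropA} is at most $N_k\theta_k(V)/m_k$.
\end{proof}

\begin{remark}
Positivity cannot be dropped. We have $\beta_{k-1}(T_k)=1$ since $T_k$ fixes $L_\infty(P_{k-1})$, and $\beta_k(T_k)=q_k^{-1}\operatorname{tr}U_k\le b_k/q_k\le m_{k+1}^{-4}$, while $\|T_k\|\le1+\frac1{2k}$. As $T_k$ acts cell by cell, the step that fails for it is the counting inequality \eqref{eq:dropA}.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d) and (b)]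
Let $V=V'-V''$ be compact with $V',V''\ge0$ bounded, and let $n\ge1$. By Lemma~\ref{lem:beta}(ii), $\beta_n(V)=\sum_{k>n}\big(\beta_{k-1}(V)-\beta_k(V)\big)$; compactness is used only here, and it is needed, since the positive operator $I_X$ has $\beta_n(I_X)=1$. Applying Proposition~\ref{prop:drop} to $V'$ and to $V''$ gives
\[
|\beta_n(V)|\le\sum_{k>n}\frac4{2^k}\big(\|V'\|+\|V''\|\big)=\frac4{2^n}\big(\|V'\|+\|V''\|\big).
\]
For a net as in (d), Lemma~\ref{lem:beta}(iii) yields $1\le4\cdot2^{-n}\sup_\alpha(\|V'_\alpha\|+\|V''_\alpha\|)$ for every $n$, so the supremum is infinite.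

A net of positive finite rank operators converging point-norm to $I_X$ satisfies the hypotheses of (d) with $V''_\alpha=0$, so it is unbounded. This is (b).
\end{proof}

Proposition~\ref{prop:drop} involves $V$ only through its values on the finite sets $\mathcal F_k$, and the series $\sum4/m_k$ converges with room to spare. So we may shrink the $\mathcal F_k$ to a null sequence and replace the norm bound by uniform approximation on it.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Let
\[
K=\{0\}\cup\{\mu_{10}^{-1/2}\mathbf 1_A:A\in P_{10}\}\cup\bigcup_{k>10}2^{-k/2}\mathcal F_k .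
\]
Each $\mathcal F_k$ is a finite subset of the unit ball, so $K$ consists of $0$ and a sequence tending to $0$, and is compact. Suppose $V\ge0$ is compact and $\|Vx-x\|\le\frac14$ on $K$. For $A\in P_{10}$ we have $\|V\mathbf 1_A-\mathbf 1_A\|_2\le\frac14\mu_{10}^{1/2}$, so
\[
|\beta_{10}(V)-1|\le\sum_{A\in P_{10}}\Big|\int_A(V\mathbf 1_A-\mathbf 1_A)\,d\mu\Big|\le\mu_{10}^{-1}\cdot\mu_{10}^{1/2}\cdot\tfrac14\mu_{10}^{1/2}=\tfrac14 .
\]
For $k>10$ and $h\in\mathcal F_k$ we have $\|V(2^{-k/2}h)\|\le2^{-k/2}+\frac14\le\frac54$, so $\theta_k(V)\le\frac54\,2^{k/2}$. Lemma~\ref{lem:beta}(ii) and Proposition~\ref{prop:drop} give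
\[
\beta_{10}(V)\le\sum_{k\ge11}\frac4{2^k}\cdot\frac54\,2^{k/2}=\frac{5\cdot2^{-11/2}}{1-2^{-1/2}}=\frac{5(1+\sqrt2)}{32}<0.4 ,
\]
which contradicts $\beta_{10}(V)\ge\frac34$.
\end{proof}

\section{Order continuity and unbounded positive approximation: proofs of (e) and (f)}\label{sec:order}

Two facts carry the proof of (e): on uniformly bounded sets the norm of $X$ is controlled by the $L_2$ norm, and elements of $X$ have small peaks.

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(i)] For every $\epsilon>0$ there is $C_\epsilon$ with $\|h\|\le\epsilon\|h\|_\infty+C_\epsilon\|h\|_2$ for all $h\in L_\infty$.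
\item[(ii)] If $0\le f\in X$, then $\|(f-c)^+\|\to0$ as $c\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:basic}(ii) there is $k_0\ge2$ with $\eta_k\le\epsilon$ for $k>k_0$. By Lemma~\ref{lem:basic}(i), $p_k(h)\le\epsilon\|h\|_\infty$ for $k>k_0$ and $p_k(h)\le w_{k_0}m_{k_0}^{1/2}\|h\|_2$ for $k\le k_0$. Take $C_\epsilon=w_{k_0}m_{k_0}^{1/2}\ge1$. (ii) For $g\in\mathcal E$ and $c\ge\|g\|_\infty$ we have $f-c\le f-g$, hence $(f-c)^+\le|f-g|$ and $\|(f-c)^+\|\le\|f-g\|$. The set $\mathcal E$ is dense in $X$.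
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(e)]
By construction $X\subset L_2$. For $g\in L_\infty$ the functions $E_ng-g$ are bounded by $2\|g\|_\infty$ and tend to $0$ in $L_2$, so $\|E_ng-g\|\to0$ by Lemma~\ref{lem:two}(i), and $g\in X$.

Let $g$ be measurable with $|g|\le f$, $0\le f\in X$. Then $g\in Y$, the truncation $g_c=\max(-c,\min(g,c))$ lies in $L_\infty\subset X$, and $|g-g_c|=(|g|-c)^+\le(f-c)^+$. By Lemma~\ref{lem:two}(ii), $g_c\to g$ in $Y$, so $g\in X$. Thus $X$ is an ideal of measurable functions.

Let $(h_\alpha)$ be a decreasing net in $X$ with infimum $0$. We first show that $\|h_\alpha\|_2\to0$. The numbers $\|h_\alpha\|_2^2$ decrease to a limit $L$. For $s\ge t\ge0$ we have $(s-t)^2\le s^2-t^2$, so $\|h_\alpha-h_{\alpha'}\|_2^2\le\|h_\alpha\|_2^2-L$ for $\alpha'\ge\alpha$. Hence the net is Cauchy in $L_2$, and its limit $h$ satisfies $0\le h\le h_\alpha$ for all $\alpha$. By the ideal property $h\in X$; being a lower bound of the net in $X$, it satisfies $h\le0$. So $h=0$. Now fix $\alpha_0$. For $\alpha\ge\alpha_0$ and $c>0$,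
\[
\|h_\alpha\|\le\|(h_\alpha-c)^+\|+\|h_\alpha\wedge c\|\le\|(h_{\alpha_0}-c)^+\|+\epsilon c+C_\epsilon\|h_\alpha\|_2 .
\]
Choosing $c$ large, then $\epsilon$ small, then $\alpha$ large makes the right side as small as we wish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(f)]
Given a finite set $\Phi=\{f_1,\dots,f_m\}\subset X$ and $\epsilon>0$, we find a positive finite rank operator $V_{\Phi,\epsilon}$ with $\|V_{\Phi,\epsilon}f_i-f_i\|\le\epsilon$ for all $i$. Ordering the pairs by $(\Phi,\epsilon)\le(\Phi',\epsilon')$ if $\Phi\subset\Phi'$ and $\epsilon\ge\epsilon'$ then gives the required net.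

The operator is a conditional expectation after a change of density. Put $f=\mathbf 1+\sum_i|f_i|\in X$ and $\delta=\epsilon/\|f\|$. The map $(f_1/f,\dots,f_m/f)$ takes values in $[-1,1]^m$. Cut this cube into finitely many disjoint boxes with sides of length at most $\delta$, and let $B_1,\dots,B_l$ be those preimages that have positive measure. They cover $\Omega$ up to a null set, and each $f_i/f$ has oscillation at most $\delta$ on each $B_j$. Define
\[
Vg=\sum_{j=1}^l\frac{\int_{B_j}g\,d\mu}{\int_{B_j}f\,d\mu}\;f\mathbf 1_{B_j}.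
\]
The denominators are finite because $f\in L_2$, and positive because $f\ge\mathbf 1$. The functions $f\mathbf 1_{B_j}$ lie in $X$ by (e), and $|\int_{B_j}g\,d\mu|\le\|g\|_2\le\|g\|$. So $V$ is a positive finite rank operator on $X$. On $B_j$ we have $Vf_i=af$, where $a$ is the average of $f_i/f$ over $B_j$ with respect to the measure $f\,d\mu$; it lies between the infimum and the supremum of $f_i/f$ on $B_j$. Hence $|Vf_i-f_i|=|a-f_i/f|\,f\le\delta f$ almost everywhere, and $\|Vf_i-f_i\|\le\delta\|f\|=\epsilon$. By (b), no net of this kind is bounded.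
\end{proof}

\begin{thebibliography}{1}

\bibitem{Oik}
T.~Oikhberg, \emph{Geometry of unit balls of free Banach lattices, and its applications}, arXiv:2303.05209 (2023).

\end{thebibliography}
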